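\title{The Medvedev degrees of closed sets in Baire space and in Cantor space are not elementarily equivalent}

\begin{abstract}
The Medvedev degrees of closed subsets of Baire space form a distributive lattice, and the degrees of closed subsets of Cantor space form a sublattice of it. We show that the two lattices are not elementarily equivalent, and hence not isomorphic. An explicit $\forall\exists$ sentence in the language $\{\vee,\wedge\}$, which expresses a consequence of compactness, holds for Cantor space and fails for Baire space. This quantifier complexity is optimal: the two lattices satisfy the same existential and the same universal sentences, even with constants for the bottom and top elements.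
\end{abstract}

\section{Two lattices of mass problems}\label{sec:intro}

A \emph{mass problem} is a set $P\subseteq\mathbb{N}^{\mathbb{N}}$; its members are thought of as its solutions. For mass problems $P$ and $Q$ we say that $P$ is \emph{Medvedev reducible} to $Q$, and write $P\le_s Q$, if there is a Turing functional $\Phi$ such that $\Phi(g)$ is defined and belongs to $P$ for every $g\in Q$. Thus a single program converts every solution of $Q$ into a solution of $P$. We write $P\equiv_s Q$ if $P\le_s Q$ and $Q\le_s P$. The $\equiv_s$-classes $\deg P$ are the \emph{Medvedev degrees}, and they are partially ordered by $\le_s$.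

Let $f\oplus g$ be the function with $(f\oplus g)(2k)=f(k)$ and $(f\oplus g)(2k+1)=g(k)$, and let $i{}^\frown f$ be the sequence $i,f(0),f(1),\dots$. The least upper bound and the greatest lower bound of $\deg P$ and $\deg Q$ are the degrees of
\[
P\vee Q=\{f\oplus g: f\in P,\ g\in Q\},\qquad
P\wedge Q=\{0{}^\frown f: f\in P\}\cup\{1{}^\frown g: g\in Q\}.
\]
To solve $P\vee Q$ is to solve both problems. To solve $P\wedge Q$ is to solve one of them and to announce, in the first bit, which one. The least degree $0$ consists of the sets with a computable member, and the greatest degree $1$ consists of the empty set alone.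

Baire space $\mathbb{N}^{\mathbb{N}}$ and Cantor space $2^{\mathbb{N}}$ carry the topology generated by the cylinders $[\sigma]=\{f:\sigma\subseteq f\}$, where $\sigma$ is a finite string. A mass problem is closed when every non-solution is already refuted by one of its finite initial segments. Let $\mathcal{B}$ be the set of degrees of closed subsets of $\mathbb{N}^{\mathbb{N}}$, and $\mathcal{C}$ the set of degrees of closed subsets of $2^{\mathbb{N}}$. The operations $\vee$ and $\wedge$ take closed sets to closed sets and subsets of $2^{\mathbb{N}}$ to subsets of $2^{\mathbb{N}}$. So $\mathcal{B}$ and $\mathcal{C}$ are lattices, both contain $0$ and $1$, and $\mathcal{C}$ is a sublattice of $\mathcal{B}$.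

How different are they? The coding $f\mapsto 0^{f(0)}1\,0^{f(1)}1\cdots$ is computable and has a computable inverse on its range, so every mass problem is equivalent to a set of binary sequences. The code of a compact set is compact, and therefore compact subsets of Baire space, finite sets among them, have degrees in $\mathcal{C}$. The code of a closed set that is not compact is not closed, and its closure adds sequences with only finitely many $1$'s; these are computable, so the closure has degree $0$. No other coding repairs this in general: Cole \cite{Cole} showed that some closed subset of Baire space is not Medvedev equivalent to any closed subset of Cantor space. Thus $\mathcal{C}\subsetneq\mathcal{B}$. But a lattice can be isomorphic to a proper sublattice, as the chain of rationals in $[0,1]$ is to the chain of dyadic rationals in $[0,1]$. Moreover, Shafer showed that the first-order theories of $\mathcal{B}$ and $\mathcal{C}$ are recursively isomorphic, that is, some computable permutation of the codes of sentences carries one theory onto the other. This leads to the question, posed in \cite{Cole}: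
\begin{quote}
\emph{Are $\mathcal{B}$ and $\mathcal{C}$ isomorphic as lattices? If not, are they elementarily equivalent?}
\end{quote}
The two spaces differ in compactness, which is a property of sets, whereas a sentence of lattice theory speaks only of degrees and has no access to the topology. One might therefore expect that the two lattices cannot be told apart by such a sentence. The answer to both questions is nevertheless no.

An element $x$ of a lattice is \emph{meet-irreducible} if $x=a\wedge b$ implies $x=a$ or $x=b$. We abbreviate $a\wedge b=a$ by $a\le b$. Let $\varphi(x)$ be the formula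
\[
\forall q,p_0,p_1\,\bigl[\,p_0\wedge p_1\le x\vee q\ \rightarrow\ \exists q_0,q_1\,(q_0\wedge q_1=q\ \,\&\ \,p_0\le x\vee q_0\ \,\&\ \,p_1\le x\vee q_1)\bigr],
\]
and let $\Theta$ be the sentence
\[
\forall x\,\bigl(x\text{ is meet-irreducible}\ \rightarrow\ \varphi(x)\bigr).
\]
The statement ``$x$ is not meet-irreducible'' is $\exists a,b\,(a\wedge b=x\ \&\ a\ne x\ \&\ b\ne x)$, and $\Theta$ says that for every $x$ this statement or $\varphi(x)$ holds. Pulling out the quantifiers shows that $\Theta$ is equivalent to a sentence $\forall x,q,p_0,p_1\,\exists a,b,q_0,q_1\,\psi$ with $\psi$ quantifier-free in the language $\{\vee,\wedge\}$.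

\begin{theorem}\label{thm:main}
The sentence $\Theta$ holds in $\mathcal{C}$ and fails in $\mathcal{B}$. Hence $\mathcal{B}$ and $\mathcal{C}$ are not elementarily equivalent, and in particular they are not isomorphic.
\end{theorem}

We identify a set $A\subseteq\mathbb{N}$ with its characteristic function.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] In $\mathcal{C}$, the formula $\varphi(x)$ holds if and only if $x$ is meet-irreducible.
\item[(2)] In $\mathcal{B}$, the formula $\varphi(x)$ implies that $x$ is meet-irreducible; but for $A\subseteq\mathbb{N}$, $\varphi(\deg\{A\})$ holds if and only if $A$ is computable.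
\end{enumerate}
\end{theorem}

A sentence is \emph{existential} if it has the form $\exists x_1,\dots,x_k\,\psi$ with $\psi$ quantifier-free, and \emph{universal} if it has the form $\forall x_1,\dots,x_k\,\psi$.

\begin{theorem}\label{thm:exist}
The lattices $\mathcal{B}$ and $\mathcal{C}$ satisfy exactly the same existential sentences, hence the same universal sentences, in the language $\{\vee,\wedge,0,1\}$. So one block of quantifiers does not separate them, and $\forall\exists$ is the least complexity of a distinguishing sentence.
\end{theorem}

Section~\ref{sec:prelim} collects the tools, and Section~\ref{sec:phi} explains $\varphi$ on finite sets. Sections~\ref{sec:cantor} and~\ref{sec:baire} treat the two spaces, Section~\ref{sec:proofs} derives Theorems~\ref{thm:main} and~\ref{thm:sharp}, and Section~\ref{sec:exist} proves Theorem~\ref{thm:exist}.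

\section{Functionals, partitions and irreducible degrees}\label{sec:prelim}

A \emph{Turing functional} $\Phi$ is a program that receives an input $k\in\mathbb{N}$ and may ask for values of an oracle $g\in\mathbb{N}^{\mathbb{N}}$. We write $\Phi(g)(k)\downarrow=v$ if it halts with output $v$, and $\Phi(g)(k)\uparrow$ if it does not halt; $\Phi(g)$ is defined if the program halts on every $k$. There are countably many functionals, $\Phi_0,\Phi_1,\dots$. We say that $g$ \emph{computes} $f$, and write $f\le_T g$, if $f=\Phi(g)$ for some $\Phi$. For a finite string $\rho$ of length $|\rho|$, we write $\Phi(\rho)(k)\downarrow=v$ if the program halts with output $v$ when its questions are answered from $\rho$ and concern only positions below $|\rho|$. Let $g\upharpoonright u$ be the initial segment of $g$ of length $u$. Two standard facts are used throughout.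
\begin{itemize}
\item \emph{Finite use.} $\Phi(g)(k)\downarrow=v$ if and only if $\Phi(g\upharpoonright u)(k)\downarrow=v$ for some $u$. So a halting computation gives the same value on a whole cylinder around $g$.
\item \emph{Search.} If some string $\rho$ in a computable set of strings has $\Phi(\rho)(k)\downarrow$, then running all these computations in parallel finds one such $\rho$ and its value.
\end{itemize}

The Medvedev degrees form a distributive lattice (Medvedev). Indeed, the maps $f\oplus(i{}^\frown g)\mapsto i{}^\frown(f\oplus g)$ and its inverse show that $P\vee(Q_0\wedge Q_1)\equiv_s(P\vee Q_0)\wedge(P\vee Q_1)$, and in any lattice this law implies the dual one. Hence the sublattices $\mathcal{B}$ and $\mathcal{C}$ are distributive.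

The next lemma is the link between topology and the lattice structure: a computable case distinction on a mass problem writes its degree as a meet.

\begin{lemma}\label{lem:partition}
Let $K$ be a mass problem, let $m\ge 0$ and $k\ge1$, let $c:\mathbb{N}^m\to\{0,\dots,k-1\}$ be computable, and put $K_j=\{f\in K: c(f\upharpoonright m)=j\}$. Then $\deg K=\deg K_0\wedge\dots\wedge\deg K_{k-1}$. If $K$ is closed, then every $K_j$ is closed.
\end{lemma}

\begin{proof}
Since $K_j\subseteq K$, the identity functional gives $K\le_s K_j$. If $R\le_s K_j$ via $\Psi_j$ for every $j<k$, then $R\le_s K$: given $f\in K$, read $f\upharpoonright m$, compute $j=c(f\upharpoonright m)$ and apply $\Psi_j$ to $f$. So $\deg K$ is the greatest lower bound of the degrees of the $K_j$. The set $K_j$ is the intersection of $K$ with a union of cylinders $[\sigma]$, $|\sigma|=m$, whose complement is also such a union.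
\end{proof}

If only finitely many strings $f\upharpoonright m$ occur as $f$ ranges over $K$, then \emph{any} assignment of values to these strings extends to a computable $c$: store the assignment as a finite table and give the value $0$ to all other strings. This is the case when $K\subseteq2^{\mathbb{N}}$ and when $K$ is finite. For a general subset of Baire space the computability of $c$ is a real restriction, and Theorem~\ref{thm:main} rests on this difference.

\begin{lemma}\label{lem:finite}
Let $P$ be a finite mass problem. Then $Q\le_s P$ if and only if every member of $P$ computes a member of $Q$.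
\end{lemma}

\begin{proof}
The forward direction holds by definition, and both sides are true if $P=\emptyset$. Let $P=\{f_0,\dots,f_{k-1}\}$ with the $f_j$ distinct, and suppose that each $f_j$ computes a member of $Q$. The functional doing so witnesses $Q\le_s\{f_j\}$. Choose $m$ with the strings $f_j\upharpoonright m$ distinct. Lemma~\ref{lem:partition} with $c(f_j\upharpoonright m)=j$ gives $\deg P=\bigwedge_j\deg\{f_j\}$, so $Q\le_s P$.
\end{proof}

Dually to meet-irreducibility, $x$ is \emph{join-irreducible} if $x=a\vee b$ implies $x=a$ or $x=b$. By induction on $k$, a meet-irreducible $x=a_0\wedge\dots\wedge a_{k-1}$ equals one of the $a_j$. An element that is irreducible in a lattice is irreducible in every sublattice that contains it.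

\begin{lemma}\label{lem:irred}
The degree of a singleton is meet-irreducible in $\mathcal{B}$. In both $\mathcal{B}$ and $\mathcal{C}$, the degree $0$ is meet-irreducible, the degree $1$ is join-irreducible, and $0\ne1$.
\end{lemma}

\begin{proof}
Let $\{f\}\equiv_s P_0\wedge P_1$. Then $f$ computes some $j{}^\frown h$ with $h\in P_j$, so $P_j\le_s\{f\}$ by Lemma~\ref{lem:finite}. Also $\{f\}\equiv_s P_0\wedge P_1\le_s P_j$, and hence $\{f\}\equiv_s P_j$. The degree $0$ is the degree of the singleton $\{0^\omega\}$, where $0^\omega$ is the zero sequence. If $P\vee Q=\emptyset$, then $P$ or $Q$ is empty. Finally, $\{0^\omega\}$ is not empty, so $0\ne1$.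
\end{proof}

\section{What the formula $\varphi$ says}\label{sec:phi}

Let $x=\deg K$, $q=\deg Q$ and $p_j=\deg P_j$, and let $\Phi$ witness $P_0\wedge P_1\le_s K\vee Q$. Given $f\in K$ and $g\in Q$, the functional $\Phi$ decides, in the bit $\Phi(f\oplus g)(0)$, which of $P_0$ and $P_1$ to solve. These bits form a $0$--$1$ matrix with rows indexed by $K$ and columns indexed by $Q$. The conclusion of $\varphi$ asks for a decision that looks at the column alone: a reduction of $Q_0\wedge Q_1$ to $Q$ computes from $g\in Q$ a bit $j$ and a member of $Q_j$, and from that member and any $f\in K$ one then solves $P_j$. In short, $\varphi(x)$ says that $x$ may help to solve the chosen problem but is not needed to choose it.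

\begin{remark}\label{rem:lift}
In a distributive lattice, $\varphi(x)$ holds if and only if every decomposition $x\vee q=y_0\wedge y_1$ lifts to a decomposition $q=q_0\wedge q_1$ with $x\vee q_j=y_j$. Assume the lifting property and $p_0\wedge p_1\le x\vee q$. Then $y_j=x\vee q\vee p_j$ satisfy $y_0\wedge y_1=(x\vee q)\vee(p_0\wedge p_1)=x\vee q$, and a lift has $x\vee q_j=y_j\ge p_j$. Conversely, let $x\vee q=y_0\wedge y_1$, take $q_0,q_1$ from $\varphi(x)$ with $p_j=y_j$, and put $q_j'=q_j\wedge y_j$. Then $q_0'\wedge q_1'=q\wedge(x\vee q)=q$ and $x\vee q_j'=(x\vee q_j)\wedge(x\vee y_j)=y_j$, because $x\le y_j\le x\vee q_j$.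
\end{remark}

The two extreme situations are settled by lattice theory. If $x=0$, then $x$ carries no information and $\varphi(x)$ holds. If $q=0$, then $q$ offers no real choice, and $\varphi(x)$ forces $x$ to be meet-irreducible; this is why $\Theta$ speaks only of such $x$.

\begin{lemma}\label{lem:lattice}
Let $L$ be a distributive lattice with least element $0$. Then $\varphi(0)$ holds in $L$. If $0$ is meet-irreducible, then $\varphi(x)$ implies that $x$ is meet-irreducible.
\end{lemma}

\begin{proof}
If $p_0\wedge p_1\le q$, put $q_j=q\vee p_j$. Then $p_j\le q_j$ and $q_0\wedge q_1=q\vee(p_0\wedge p_1)=q$, which proves $\varphi(0)$. Now assume $\varphi(x)$ and $x=p_0\wedge p_1$. Apply $\varphi(x)$ with $q=0$ to get $q_0\wedge q_1=0$ with $p_0\le x\vee q_0$ and $p_1\le x\vee q_1$. Some $q_j$ is $0$, so $p_j\le x$, and $x\le p_j$ gives $x=p_j$.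
\end{proof}

\begin{example}\label{ex:two}
Let $K=\{f_0,f_1\}$ and $Q=\{g_0,g_1\}$ be two-element sets. By Lemma~\ref{lem:partition}, $\deg K=\deg\{f_0\}\wedge\deg\{f_1\}$. If $\deg K$ is meet-irreducible, then $K$ is equivalent to one of the singletons, say $K\equiv_s\{f_0\}$, and some functional $\Psi$ sends both $f_0$ and $f_1$ to $f_0$. Suppose that the matrix of first bits $\Phi(f\oplus g)(0)$ is
\[
\begin{array}{c|cc}
 & g_0 & g_1\\ \hline
f_0 & 0 & 1\\
f_1 & 1 & 0
\end{array}
\]
No column is constant, so the decision of $\Phi$ does depend on $f$. We remove the dependence by moving to the row $f_0$ before applying $\Phi$. That row dictates the splitting $Q_0=\{g_0\}$, $Q_1=\{g_1\}$, and $Q\equiv_s Q_0\wedge Q_1$ by Lemma~\ref{lem:partition}. For $f\in K$ we have $\Phi(\Psi(f)\oplus g_j)=\Phi(f_0\oplus g_j)=j{}^\frown h$ with $h\in P_j$, so $P_j\le_s K\vee Q_j$.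
\end{example}

The example used two things. Meet-irreducibility reduces the matrix to one row. The row must then be a computable function of $g\in Q$, and here it is one because it is a finite table. Compactness keeps the table finite (Section~\ref{sec:cantor}). To see what can go wrong without it, let $K=\{A\}$, so that there is only one row, let $Q=\{n{}^\frown g_n:n<N\}$, and let $\Phi$ answer $A(n)$ in the column $n{}^\frown g_n$. For finite $N$ the row is the table $A(0),\dots,A(N-1)$. If $n$ ranges over all of $\mathbb{N}$, then $Q$ is still closed in Baire space, but the row is $A$ itself, which need not be computable. Section~\ref{sec:baire} turns this observation into a counterexample.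

\section{Cantor space: the matrix is finite}\label{sec:cantor}

\begin{proposition}\label{prop:cantor}
In $\mathcal{C}$, every meet-irreducible $x$ satisfies $\varphi(x)$.
\end{proposition}

\begin{proof}
Let $K,Q,P_0,P_1\subseteq2^{\mathbb{N}}$ be closed, let $\deg K$ be meet-irreducible in $\mathcal{C}$, and let $\Phi$ witness $P_0\wedge P_1\le_s K\vee Q$. We must find closed sets $Q_0,Q_1\subseteq2^{\mathbb{N}}$ with $Q\equiv_s Q_0\wedge Q_1$ and $P_j\le_s K\vee Q_j$. If $K$ or $Q$ is empty, then $K\vee Q=\emptyset$ has the greatest degree, and $Q_0=Q_1=Q$ works. So let both sets be nonempty.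

\emph{Compactness.} For $(f,g)\in K\times Q$ the computation $\Phi(f\oplus g)(0)$ halts with a value in $\{0,1\}$. By finite use there is $u$ such that it halts with the same value on the whole box $[f\upharpoonright u]\times[g\upharpoonright u]$. These boxes are open and cover the compact set $K\times Q$. Take a finite subcover and let $m$ be the largest $u$ occurring in it. If $(f,g)$ and $(f',g')$ in $K\times Q$ satisfy $f\upharpoonright m=f'\upharpoonright m$ and $g\upharpoonright m=g'\upharpoonright m$, then a box of the subcover that contains $(f,g)$ also contains $(f',g')$, so the two bits agree. Thus there is a finite matrix $i(\sigma,\tau)\in\{0,1\}$, defined for $\sigma,\tau\in2^m$ with $K\cap[\sigma]\ne\emptyset$ and $Q\cap[\tau]\ne\emptyset$, such that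
\begin{equation}\label{eq:matrix}
\Phi(f\oplus g)(0)=i(f\upharpoonright m,\,g\upharpoonright m)\qquad\text{for all } f\in K,\ g\in Q.
\end{equation}

\emph{Choosing a row.} Let $\sigma_0,\dots,\sigma_{k-1}$ list the strings $\sigma\in2^m$ with $K\cap[\sigma]\ne\emptyset$. By Lemma~\ref{lem:partition}, $\deg K$ is the meet of the degrees of the closed sets $K\cap[\sigma_l]$, $l<k$. Since $\deg K$ is meet-irreducible, $K\equiv_s K\cap[\sigma]$ for one $\sigma$ in the list. Fix this $\sigma$ and a functional $\Psi$ that maps $K$ into $K\cap[\sigma]$.

\emph{Splitting $Q$.} Put $Q_j=\{g\in Q: i(\sigma,g\upharpoonright m)=j\}$ for $j=0,1$. The map $\tau\mapsto i(\sigma,\tau)$ is a finite table, so Lemma~\ref{lem:partition} shows that $Q_0$ and $Q_1$ are closed and $Q\equiv_s Q_0\wedge Q_1$. Fix $j$, and let $f\in K$ and $g\in Q_j$. Then $\Psi(f)\oplus g\in K\vee Q$, so $\Phi(\Psi(f)\oplus g)\in P_0\wedge P_1$, and by \eqref{eq:matrix} its first bit is $i(\sigma,g\upharpoonright m)=j$. Deleting this bit leaves a member of $P_j$. The procedure is the same for all $f$ and $g$, so $P_j\le_s K\vee Q_j$.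
\end{proof}

By Lemma~\ref{lem:lattice}, meet-irreducibility cannot be dropped. The compactness of $Q$ cannot be dropped either, even when $K$ is a single point, as we show next.

\section{Baire space: a row that is not computable}\label{sec:baire}

Fix a noncomputable set $A\subseteq\mathbb{N}$. For a sequence $g_0,g_1,\dots$ in $2^{\mathbb{N}}$, to be chosen below, put
\begin{equation}\label{eq:sets}
Q=\{n{}^\frown g_n:n\in\mathbb{N}\},\qquad P_j=\{A\oplus(n{}^\frown g_n):A(n)=j\}\quad(j=0,1).
\end{equation}
With $A$ at hand one sorts the members of $\{A\}\vee Q$ into $P_0$ and $P_1$. We want no sorting to be possible without $A$, and there are two ways in which one could arise. First, a member of $Q$ might be traded for another one. If, say, all $g_n$ are equal, fix $n_j$ with $A(n_j)=j$; replacing $n$ by $n_j$ shows $P_j\le_s\{A\}\vee Q$, and $Q_0=Q_1=Q$ is as required by $\varphi$. Second, $g_n$ might reveal $A(n)$. If a functional $\Phi$ has $\Phi(n{}^\frown g_n)(0)=A(n)$ for all $n$, put $Q_j=\{n{}^\frown g_n:A(n)=j\}$. Then $P_j=\{A\}\vee Q_j$, and $Q\equiv_s Q_0\wedge Q_1$ by prefixing the bit $\Phi(g)(0)$ to $g\in Q$ in one direction and deleting it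 in the other. We therefore require:
\begin{itemize}
\item[(I)] $g_m\not\le_T A\oplus g_n$ whenever $m\ne n$;
\item[(D)] no Turing functional $\Phi$ satisfies $\Phi(n{}^\frown g_n)(0)\downarrow=A(n)$ for all $n$.
\end{itemize}
We secure (D) first. Each functional is defeated at one number $n$, at the cost of fixing a finite initial segment of $g_n$; this leaves enough freedom for (I).

\begin{lemma}\label{lem:diag}
Let $A$ be noncomputable. There are strings $\sigma_n\in2^{<\mathbb{N}}$ $(n\in\mathbb{N})$ such that \textup{(D)} holds for every sequence of $g_n\in2^{\mathbb{N}}$ with $\sigma_n\subseteq g_n$.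
\end{lemma}

\begin{proof}
By recursion on $e$ we choose distinct numbers $n_e$ and strings $\sigma_{n_e}$. Let $F=\{n_0,\dots,n_{e-1}\}$. We claim that some $n\notin F$ satisfies one of the following:
\begin{itemize}
\item[(i)] there is $\sigma\in2^{<\mathbb{N}}$ such that $\Phi_e(n{}^\frown\sigma)(0)$ halts with a value different from $A(n)$;
\item[(ii)] $\Phi_e(n{}^\frown\sigma)(0)$ halts for no $\sigma\in2^{<\mathbb{N}}$.
\end{itemize}
Otherwise, for every $n\notin F$ some $\sigma$ makes the computation halt, and every value so obtained is $A(n)$. Then a search for such a $\sigma$ computes $A(n)$ for $n\notin F$, and a finite table gives $A(n)$ for $n\in F$. So $A$ is computable, a contradiction. Let $n_e$ be such an $n$. Let $\sigma_{n_e}$ be a string as in (i) if (i) holds, and the empty string otherwise. Let $\sigma_n$ be empty if $n$ is not of the form $n_e$.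

Let $g_n\supseteq\sigma_n$ for all $n$, and consider $\Phi_e$ and $n=n_e$. By finite use, $\Phi_e(n{}^\frown g_n)(0)$ halts with a value different from $A(n)$ in case (i), and does not halt in case (ii).
\end{proof}

For (I) we prove a stronger independence property, which is needed again in Section~\ref{sec:exist}. Fix a computable bijection $\langle\cdot,\cdot\rangle:\mathbb{N}^2\to\mathbb{N}$. For a sequence $(g_n)$ in $2^{\mathbb{N}}$ and a finite set $F\subseteq\mathbb{N}$, let $g_F\in2^{\mathbb{N}}$ be given by $g_F(\langle n,k\rangle)=g_n(k)$ for $n\in F$ and $g_F(\langle n,k\rangle)=0$ for $n\notin F$. Thus $g_F$ lists the $g_n$ with $n\in F$, $g_{\{n\}}\equiv_T g_n$, and $g_\emptyset=0^\omega$.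

\begin{lemma}\label{lem:indep}
Let $A\subseteq\mathbb{N}$ and $\sigma_n\in2^{<\mathbb{N}}$ $(n\in\mathbb{N})$ be arbitrary. There are $g_n\in2^{\mathbb{N}}$ with $\sigma_n\subseteq g_n$ such that $g_m\not\le_T A\oplus g_F$ for every finite $F\subseteq\mathbb{N}$ and every $m\notin F$.
\end{lemma}

\begin{proof}
The argument is the Baire category theorem for the space $\prod_n([\sigma_n]\cap2^{\mathbb{N}})$, written out as a construction; the construction need not be effective. List all triples $(e,m,F)$ with $F$ finite and $m\notin F$. We define binary strings $\tau^0_n\subseteq\tau^1_n\subseteq\cdots$ with $\tau_n^0=\sigma_n$. At stage $s$ let $(e,m,F)$ be the $s$-th triple and let $k=|\tau^s_m|$ be the first position of $g_m$ that is not yet decided.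

\emph{Case 1:} there are $g'_n\in2^{\mathbb{N}}$ with $\tau_n^s\subseteq g_n'$ $(n\in F)$ and $\Phi_e(A\oplus g'_F)(k)\downarrow=v$. Choose $u\ge\max_{n\in F}|\tau_n^s|$ so large that the computation reads each $g'_n$ only at positions below $u$. Put $\tau_n^{s+1}=g'_n\upharpoonright u$ for $n\in F$, and $\tau_m^{s+1}=\tau_m^s{}^\frown b$ for a bit $b\ne v$. These instructions do not conflict, because $m\notin F$.

\emph{Case 2:} there are no such $g'_n$. Put $\tau_m^{s+1}=\tau_m^s{}^\frown0$.

All other strings are left unchanged. Each $m$ occurs in infinitely many triples, so $g_m=\bigcup_s\tau_m^s$ is an infinite sequence. For the triple $(e,m,F)$ treated at stage $s$ we get $\Phi_e(A\oplus g_F)(k)=v\ne g_m(k)$ in Case~1 and $\Phi_e(A\oplus g_F)(k)\uparrow$ in Case~2. In both cases $\Phi_e(A\oplus g_F)$ is not $g_m$.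
\end{proof}

\begin{proposition}\label{prop:baire}
If $A\subseteq\mathbb{N}$ is not computable, then $\varphi(\deg\{A\})$ fails in $\mathcal{B}$.
\end{proposition}

\begin{proof}
Take $\sigma_n$ from Lemma~\ref{lem:diag} and $g_n\supseteq\sigma_n$ from Lemma~\ref{lem:indep}. Then (D) holds, and (I) is the case $F=\{n\}$. Define $Q,P_0,P_1$ by \eqref{eq:sets}.

These sets are closed in $\mathbb{N}^{\mathbb{N}}$. The number $n$ is the entry of $n{}^\frown g_n$ at position $0$ and the entry of $A\oplus(n{}^\frown g_n)$ at position $1$, so each of the three sets has at most one point in any cylinder $[\rho]$ with $|\rho|=2$. If $h$ lies outside such a set, then $[h\upharpoonright2]$ contains at most one point of the set, and a longer initial segment of $h$ excludes that point.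

The hypothesis of $\varphi$ holds: given $A\oplus(n{}^\frown g_n)$, read $n$, look up $A(n)$ and prefix this bit. The result lies in $P_0\wedge P_1$, so $P_0\wedge P_1\le_s\{A\}\vee Q$.

Suppose that the conclusion holds, so that there are $Q_0,Q_1$ with $Q\equiv_s Q_0\wedge Q_1$ and $P_j\le_s\{A\}\vee Q_j$ for $j=0,1$. Let $\Phi$ map $Q$ into $Q_0\wedge Q_1$. Fix $n$ and write $\Phi(n{}^\frown g_n)=j{}^\frown h$ with $h\in Q_j$. Then $h\le_T g_n$. The function $A\oplus h$ belongs to $\{A\}\vee Q_j$, so it computes a member $A\oplus(m{}^\frown g_m)$ of $P_j$, where $A(m)=j$. Hence $g_m\le_T A\oplus h\le_T A\oplus g_n$, and (I) gives $m=n$. Therefore $\Phi(n{}^\frown g_n)(0)=j=A(n)$. This holds for every $n$, contrary to (D).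
\end{proof}

\begin{remark}\label{rem:cole}
The set $Q$ is not Medvedev equivalent to any closed subset of Cantor space, and for this (I) suffices. Suppose that $C\subseteq2^{\mathbb{N}}$ is closed, $\Psi$ maps $Q$ into $C$ and $\Phi$ maps $C$ into $Q$. By finite use the map $h\mapsto\Phi(h)(0)$ is locally constant on the compact set $C$, so it takes finitely many values. For $n$ not among them, $\Phi(\Psi(n{}^\frown g_n))=m{}^\frown g_m$ with $m\ne n$, and so $g_m\le_T g_n$. The role of $A$ and of (D) is to make this failure of compactness visible to a lattice formula.
\end{remark}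

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:cantor} says that $\Theta$ holds in $\mathcal{C}$. Let $A\subseteq\mathbb{N}$ be noncomputable. In $\mathcal{B}$ the degree of $\{A\}$ is meet-irreducible by Lemma~\ref{lem:irred} and does not satisfy $\varphi$ by Proposition~\ref{prop:baire}, so $\Theta$ fails in $\mathcal{B}$. Isomorphic lattices satisfy the same sentences.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Both lattices are distributive with meet-irreducible $0$ (Lemma~\ref{lem:irred}), so in both $\varphi(x)$ implies that $x$ is meet-irreducible (Lemma~\ref{lem:lattice}). In $\mathcal{C}$ the converse is Proposition~\ref{prop:cantor}. In $\mathcal{B}$, if $A$ is computable, then $\deg\{A\}=0$ and $\varphi(0)$ holds by Lemma~\ref{lem:lattice}; if $A$ is not computable, Proposition~\ref{prop:baire} applies.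
\end{proof}

\begin{remark}\label{rem:empty}
Theorem~\ref{thm:main} also holds if only nonempty closed sets are admitted; their degrees form the sublattices $\mathcal{B}\setminus\{1\}$ and $\mathcal{C}\setminus\{1\}$. In Proposition~\ref{prop:baire} the sets $\{A\},Q,P_0,P_1$ are nonempty, since $A$ takes both values, and the proof excludes all pairs $Q_0,Q_1$. In Proposition~\ref{prop:cantor} meet-irreducibility is applied only to the nonempty sets $K\cap[\sigma_l]$ and their meets, but one of $Q_0,Q_1$ may come out empty. If $Q_j=\emptyset$, then $Q_{1-j}=Q$, and we replace $Q_j$ by the nonempty closed set $Q\vee P_j$. The requirements still hold, because $q\wedge(q\vee p_j)=q$ and $p_j\le x\vee q\vee p_j$.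
\end{remark}

\section{Finite sublattices and existential sentences}\label{sec:exist}

An existential sentence asserts that a finite configuration of elements exists, so Theorem~\ref{thm:exist} comes down to describing the finite sublattices that contain $0$ and $1$. In this section an \emph{embedding} is an injective map that preserves $\vee,\wedge,0$ and $1$; such a map preserves the truth value of every quantifier-free formula. Lemma~\ref{lem:irred} restricts the lattices that embed: the four-element Boolean algebra, for instance, embeds in neither $\mathcal{B}$ nor $\mathcal{C}$, since its two atoms meet to $0$. We show that distributivity and Lemma~\ref{lem:irred} give the only restrictions. Call a finite distributive lattice \emph{admissible} if $0\ne1$, $0$ is meet-irreducible and $1$ is join-irreducible.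

\begin{proposition}\label{prop:embed}
Every admissible lattice embeds in $\mathcal{C}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:exist} from Proposition~\ref{prop:embed}]
The inclusion $\mathcal{C}\subseteq\mathcal{B}$ is an embedding, so an existential sentence true in $\mathcal{C}$ is true in $\mathcal{B}$, with the same witnesses. Conversely, let $\exists x_1,\dots,x_k\,\psi$ hold in $\mathcal{B}$ with witnesses $a_1,\dots,a_k$, and let $X=\{0,1,a_1,\dots,a_k\}$. Let $L$ be the set of all joins of nonempty families of meets of nonempty subsets of $X$. It is finite, contains $X$, is closed under $\vee$, and is closed under $\wedge$ by distributivity. So $L$ is a finite sublattice of $\mathcal{B}$ with the same $0$ and $1$, and it is admissible by Lemma~\ref{lem:irred}. If $\iota:L\to\mathcal{C}$ is an embedding, then $\psi(a_1,\dots,a_k)$ holds in $L$, and so $\psi(\iota(a_1),\dots,\iota(a_k))$ holds in $\mathcal{C}$. A universal sentence is equivalent to the negation of an existential one. Finally, the $\forall\exists$ sentence $\Theta$ separates the two lattices by Theorem~\ref{thm:main}.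
\end{proof}

For a finite poset $J$ let $\mathcal{O}(J)$ be the lattice of down-sets of $J$ (subsets closed downward) under $\cup$ and $\cap$, with $0=\emptyset$ and $1=J$. Complements of down-sets are the \emph{up-sets}. Let $\mathcal{P}(n)$ be the power set of $n=\{0,\dots,n-1\}$, ordered by inclusion. Independent functions realize the poset $\mathcal{P}(n)$ in the Turing degrees, and finite mass problems are governed by Turing reducibility (Lemma~\ref{lem:finite}). This suggests embedding $\mathcal{O}(\mathcal{P}(n))$ in $\mathcal{C}$ first, and then an arbitrary admissible lattice in some $\mathcal{O}(\mathcal{P}(n))$.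

\begin{lemma}\label{lem:step1}
For every $n$, the lattice $\mathcal{O}(\mathcal{P}(n))$ embeds in $\mathcal{C}$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:indep}, with $A=\emptyset$ and all $\sigma_i$ empty, gives $g_0,\dots,g_{n-1}\in2^{\mathbb{N}}$ with $g_i\not\le_T g_S$ whenever $i\in n\setminus S$. For $S,T\subseteq n$ we have
\begin{equation}\label{eq:cube}
g_T\le_T g_S\iff T\subseteq S,\qquad\qquad g_S\oplus g_T\equiv_T g_{S\cup T}.
\end{equation}
Indeed, if $T\subseteq S$, then $g_T$ arises from $g_S$ by putting $0$ at the positions $\langle i,k\rangle$ with $i\notin T$; if $i\in T\setminus S$, then $g_i\le_T g_T$ and $g_i\not\le_T g_S$. For the second claim, $g_{S\cup T}$ computes $g_S$ and $g_T$, and it is their pointwise maximum.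

For an up-set $U\subseteq\mathcal{P}(n)$ let $K_U=\{g_S:S\in U\}$, a finite and hence closed subset of $2^{\mathbb{N}}$. All sets below are finite, so Lemma~\ref{lem:finite} decides each reduction. Let $U,V$ be up-sets.
\begin{itemize}
\item $K_V\le_s K_U$ if and only if $U\subseteq V$. By \eqref{eq:cube}, the reduction holds if and only if every $S\in U$ contains some $T\in V$, and this means $S\in V$ because $V$ is an up-set.
\item $K_U\wedge K_V\equiv_s K_{U\cup V}$. The members of the left side are $0{}^\frown g_S$ $(S\in U)$ and $1{}^\frown g_S$ $(S\in V)$, so the members of the two sides have the same Turing degrees.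
\item $K_U\vee K_V\equiv_s K_{U\cap V}$. A member $g_S\oplus g_T$ with $S\in U$, $T\in V$ computes $g_{S\cup T}$, and $S\cup T\in U\cap V$. Conversely, if $S\in U\cap V$, then $g_S$ computes $g_S\oplus g_S\in K_U\vee K_V$.
\item $K_{\mathcal{P}(n)}$ contains $g_\emptyset=0^\omega$ and has degree $0$, and $K_\emptyset=\emptyset$ has degree $1$.
\end{itemize}
Define $\iota(D)=\deg K_{\mathcal{P}(n)\setminus D}$ for down-sets $D$. Complementation exchanges $\cup$ and $\cap$, so the last three items give $\iota(D\cap D')=\iota(D)\wedge\iota(D')$, $\iota(D\cup D')=\iota(D)\vee\iota(D')$, $\iota(\emptyset)=0$ and $\iota(\mathcal{P}(n))=1$. The first item shows that $\iota$ is injective.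
\end{proof}

For $n=2$ the image has six elements: the degrees of $\{g_0\}$ and $\{g_1\}$, their meet $\deg\{g_0,g_1\}$, their join $\deg\{g_0\oplus g_1\}$, and $0$ and $1$. This is the four-element Boolean algebra with a new bottom and a new top attached.

For the second step recall Birkhoff's representation theorem: if $L$ is a finite distributive lattice and $J$ is the poset of its nonzero join-irreducible elements, then $a\mapsto\{j\in J:j\le a\}$ is an isomorphism from $L$ onto $\mathcal{O}(J)$. A monotone surjection $F:\mathcal{P}(n)\to J$ induces an embedding of $\mathcal{O}(J)$ in $\mathcal{O}(\mathcal{P}(n))$. Such an $F$ sends $\emptyset$ to a least and $n$ to a greatest element of $J$, and admissibility provides exactly these two elements.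

\begin{lemma}\label{lem:step2}
Every admissible lattice $L$ embeds in $\mathcal{O}(\mathcal{P}(n))$ for some $n$.
\end{lemma}

\begin{proof}
Let $J$ be as in Birkhoff's theorem. Since $1$ is join-irreducible and $1\ne0$, we have $1\in J$, and $1$ is the greatest element of $J$. The finite poset $J$ has a least element as soon as it has only one minimal element. Suppose that $j\ne j'$ are both minimal. An element of $J$ below $j\wedge j'$ would equal both $j$ and $j'$, so there is none, and Birkhoff's isomorphism gives $j\wedge j'=0$. Since $j,j'\ne0$, this contradicts the meet-irreducibility of $0$. Let $j_{\min}$ be the least element of $J$.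

Let $J=\{j_0,\dots,j_{n-1}\}$ and define $F:\mathcal{P}(n)\to J$ by
\[
F(\emptyset)=j_{\min},\qquad F(\{i\})=j_i\quad(i<n),\qquad F(S)=1\quad(|S|\ge2).
\]
The map $F$ is surjective. It is monotone: if $S\subsetneq T$, then either $S=\emptyset$ and $F(S)$ is the least element, or $|T|\ge2$ and $F(T)$ is the greatest. By monotonicity $F^{-1}(D)$ is a down-set whenever $D$ is. The map $D\mapsto F^{-1}(D)$ preserves unions and intersections, sends $\emptyset$ to $\emptyset$ and $J$ to $\mathcal{P}(n)$, and is injective because $F(F^{-1}(D))=D$ for surjective $F$. So it embeds $\mathcal{O}(J)\cong L$ in $\mathcal{O}(\mathcal{P}(n))$.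
\end{proof}

Composing the embeddings of Lemmas~\ref{lem:step2} and~\ref{lem:step1} proves Proposition~\ref{prop:embed}, and with it Theorem~\ref{thm:exist}.

\begin{thebibliography}{9}

\bibitem{Cole}
Joshua Cole, \emph{A closed subset of Baire space not Medvedev equivalent to any closed set of Cantor space}, arXiv:2407.10015 (2024).

\end{thebibliography}
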